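\title{Oscillation of linear combinations of the totient error term}

\begin{abstract}
Let $E_\Delta(t)=\sum_{m\le t}\phi(m)-\frac{3}{\pi^2}t^2+1$ be the error term in the count of primitive lattice points in the triangle with vertices $(0,0)$, $(t,0)$, $(t,t)$. We prove that $c_1E_\Delta(f_1x)+\dots+c_KE_\Delta(f_Kx)=\Omega_\pm(x\sqrt{\log\log x})$ for all distinct positive real $f_i$ and all nonzero real $c_i$. For rational $c_i$ and $f_i$ this is a conjecture posed by B\'ar\'any, Martin, Naslund and Robins. For rational $f_i$ we also obtain a lower bound that is uniform in the coefficients. The proof averages over points selected by a quadratic character, chosen so that in the rational case all terms but one have average exactly zero.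
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A lattice point $(m,n)\in\mathbb Z^2$ is \emph{primitive} if $\gcd(m,n)=1$. Let $\mathcal P$ be the set of primitive points and $\Delta$ the triangle with vertices $(0,0)$, $(1,0)$, $(1,1)$. In the dilate $t\Delta$, with $t\ge1$ real, the column with abscissa $m$ contains $\phi(m)$ primitive points for $2\le m\le t$, two for $m=1$, and none for $m=0$; here $\phi$ is Euler's function. Primitive points have density $6/\pi^2$ and $t\Delta$ has area $t^2/2$, so the error term of the count is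
\[
E_\Delta(t)=\#(t\Delta\cap\mathcal P)-\frac{3}{\pi^2}t^2=\sum_{1\le m\le t}\phi(m)-\frac{3}{\pi^2}t^2+1 .
\]
At a prime $p$ the function $E_\Delta$ jumps by $p-1$, so $E_\Delta(t)$ is not $o(t)$; in the other direction, $E_\Delta(t)=O(t\log t)$ follows at once from Lemma~\ref{lem:sawtooth} below. For a real function $g$ write $g(x)=\Omega_\pm(x\sqrt{\log\log x})$ to mean
\[
\limsup_{x\to\infty}\frac{g(x)}{x\sqrt{\log\log x}}>0\qquad\text{and}\qquad\liminf_{x\to\infty}\frac{g(x)}{x\sqrt{\log\log x}}<0 .
\]
Montgomery's theorem states that $E_\Delta(t)=\Omega_\pm(t\sqrt{\log\log t})$: the error term oscillates, in both directions, by an unbounded multiple of its largest single jump.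

Other regions lead to linear combinations
\begin{equation}\label{eq:L}
L(x)=c_1E_\Delta(f_1x)+\dots+c_KE_\Delta(f_Kx).
\end{equation}
It is known that $L(x)=\Omega_\pm(x\sqrt{\log\log x})$ whenever all $c_i$ and all $f_i$ are positive rational numbers. Negative coefficients arise just as naturally: for $x\ge 1$ the difference $E_\Delta(2x)-E_\Delta(x)$ is the error term in the count of primitive points in the trapezoid $x<m\le2x$, $0\le n\le m$. The following conjecture was posed in \cite{BMNR}.

\begin{quote}
\emph{For any $K\ge1$, any nonzero rational numbers $c_1,\dots,c_K$ and any distinct positive rational numbers $f_1,\dots,f_K$, one has $L(x)=\Omega_\pm(x\sqrt{\log\log x})$.}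
\end{quote}

The danger is cancellation, and the terms of \eqref{eq:L} are strongly dependent. Since $\phi(2m)=\phi(m)$ for odd $m$, the jumps of $E_\Delta(2x)$ and $E_\Delta(x)$ cancel exactly at every odd integer $x$. If the number of terms may grow, even the extra factor disappears: from $\sum_{dm\le x}\phi(m)=\sum_{n\le x}n$ and $\sum_{d\le x}d^{-2}=\pi^2/6+O(1/x)$ we get $\sum_{d\le x}E_\Delta(x/d)=O(x)$.

The jumps also suggest why the conjecture should hold. Put $\phi(\rho)=0$ for every real $\rho\notin\mathbb N=\{1,2,\dots\}$, fix an index $l$, and look at $x=p/f_l$ with $p$ a large prime. If $f_i/f_l=a$ is an integer, then $E_\Delta(f_ix)$ jumps there by $\phi(ap)=\phi(a)(p-1)$; otherwise $f_ix$ is not an integer and there is no jump. So $L$ jumps by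
\begin{equation}\label{eq:jump}
(p-1)\sum_{i}c_i\,\phi(f_i/f_l).
\end{equation}
If $f_l$ is the largest of the distinct numbers $f_i$, only the term $i=l$ survives, the jump is $c_l(p-1)$, and $L(x)$ is not $o(x)$. This argument sees neither the factor $\sqrt{\log\log x}$ nor the two signs. We show that the same isolation of one term can be carried out inside the averaging argument that produces them.

\begin{theorem}\label{thm:A}
Let $K\ge1$, let $f_1,\dots,f_K$ be distinct positive rational numbers and $c_1,\dots,c_K$ nonzero real numbers. Then $\sum_ic_iE_\Delta(f_ix)=\Omega_\pm(x\sqrt{\log\log x})$. In particular, the conjecture is true.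
\end{theorem}

\begin{theorem}\label{thm:B}
The same holds for distinct positive real numbers $f_1,\dots,f_K$ and nonzero real numbers $c_1,\dots,c_K$.
\end{theorem}

Hence, for arbitrary real $c_i$ and arbitrary $f_i>0$, once equal $f_i$ are merged and zero coefficients are deleted, the sum \eqref{eq:L} is either empty or $\Omega_\pm(x\sqrt{\log\log x})$. For rational $f_i$ the size of the oscillation is bounded below by the linear forms in \eqref{eq:jump}.

\begin{theorem}\label{thm:C}
Let $f_1,\dots,f_K$ be distinct positive rational numbers, and put $\phi(\rho)=0$ for $\rho\notin\mathbb N$. There are $\kappa>0$ and $\kappa'>0$, depending only on $f_1,\dots,f_K$, such that for all real $c_1,\dots,c_K$ and both signs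
\[
\limsup_{x\to\infty}\frac{\pm\sum_ic_iE_\Delta(f_ix)}{x\sqrt{\log\log x}}\ \ge\ \kappa\max_{l}f_l\Big|\sum_ic_i\,\phi(f_i/f_l)\Big|\ \ge\ \kappa'\max_i|c_i| .
\]
Consequently there is a fixed ball centered at $0$ in $\mathbb R^K$ that, for every $X$, lies in the closed convex hull of
\[
\Big\{\frac{(E_\Delta(f_ix))_{i\le K}}{x\sqrt{\log\log x}}:\ x\ge X\Big\},
\]
where $x$ runs over values with $x>e$ and $f_ix\ge1$ for all $i$.
\end{theorem}

Theorem~\ref{thm:A} is contained in each of the other two. It is proved together with Theorem~\ref{thm:C} in Section~\ref{sec:rational}, from the exact averages of Section~\ref{sec:averages}. Theorem~\ref{thm:B} needs a further Diophantine argument, given in Section~\ref{sec:real}.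

\medskip\noindent\textbf{Notation.} The letter $p$ denotes a prime, $v_p$ the $p$-adic valuation of a positive rational number, $\mu$ the M\"obius function, $\{y\}$ the fractional part of $y$, and $\|y\|$ the distance from $y$ to the nearest integer. We write $U\ll V$ for $U=O(V)$. Implied constants may depend on the $c_i$, the $f_i$ and the integers $q,F$ of Section~\ref{sec:averages}, but never on the large parameter $z$.

\section{Reduction to a sawtooth sum}\label{sec:sawtooth}

Let $s(y)=\{y\}-\frac12$ for $y\notin\mathbb Z$ and $s(y)=0$ for $y\in\mathbb Z$. This function is $1$-periodic and, thanks to its value at the integers, odd. It satisfies the distribution relation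
\begin{equation}\label{eq:dist}
\sum_{n\bmod r}s\Big(y+\frac nr\Big)=s(ry)\qquad(r\in\mathbb N,\ y\in\mathbb R).
\end{equation}
Indeed, both sides have period $1/r$ in $y$; for $0<y<1/r$ the left side is $ry+\frac{r-1}2-\frac r2=ry-\frac12$, and for $y=0$ both sides vanish because $s$ is odd. Put
\[
S(t)=\sum_{d\le t}\frac{\mu(d)}d\,s\Big(\frac td\Big),\qquad S_D(t)=\sum_{d\le D}\frac{\mu(d)}d\,s\Big(\frac td\Big).
\]

\begin{lemma}\label{lem:sawtooth}
For $t\ge1$ we have $E_\Delta(t)=-tS(t)+O(t)$.
\end{lemma}

\begin{proof}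
From $\phi(m)=\sum_{dn=m}\mu(d)n$ we get $\sum_{m\le t}\phi(m)=\frac12\sum_{d\le t}\mu(d)\lfloor t/d\rfloor(\lfloor t/d\rfloor+1)$. Let $s_0(y)=\{y\}-\frac12$ for all $y$. Then $\lfloor y\rfloor=y-s_0(y)-\frac12$, so
\[
\lfloor y\rfloor(\lfloor y\rfloor+1)=(y-s_0(y))^2-\tfrac14=y^2-2ys_0(y)+O(1),
\]
and therefore
\[
\sum_{m\le t}\phi(m)=\frac{t^2}2\sum_{d\le t}\frac{\mu(d)}{d^2}-t\sum_{d\le t}\frac{\mu(d)}d\,s_0\Big(\frac td\Big)+O(t).
\]
Here $\sum_{d\le t}\mu(d)d^{-2}=6/\pi^2+O(1/t)$. The functions $s$ and $s_0$ differ only at integers, and $t/d\in\mathbb Z$ forces $t\in\mathbb N$ and $d\mid t$. In that case replacing $s_0$ by $s$ changes the sum over $d$ by $\frac12\sum_{d\mid t}\mu(d)/d=\phi(t)/(2t)=O(1)$.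
\end{proof}

We shall average $S(t)$ over points $t$ proportional to an integer $h\in(H,2H]$. Such an average can be evaluated for the terms with $d$ up to about $H$, but $t$ will be much larger than $H$. The remaining terms are removed by cancellation in the M\"obius function.

\begin{lemma}\label{lem:trunc}
There is an absolute constant $c>0$ such that $S(t)-S_D(t)\ll(t/D)\,e^{-c\sqrt{\log D}}$ for $2\le D\le t$.
\end{lemma}

\begin{proof}
We use the prime number theorem in the form $\sum_{d\le v}\mu(d)\ll ve^{-c_0\sqrt{\log v}}$ for some $c_0>0$. Let $m(u)=\sum_{d>u}\mu(d)/d$. Partial summation and the substitution $v=e^{w^2}$ give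
\[
m(u)\ll e^{-c_0\sqrt{\log u}}+\int_{\sqrt{\log u}}^\infty 2we^{-c_0w}\,dw\ll e^{-c\sqrt{\log u}},\qquad c=c_0/2 .
\]
Let $g(u)=s(t/u)$. As $u$ runs over $[D,t]$, the argument $t/u$ runs monotonically over $[1,t/D]$. The linear pieces of $s$ contribute at most $t/D$ to the total variation of $g$, and each of the at most $t/D$ integers in this range contributes at most $1$. Let $d_0=\lfloor D\rfloor+1$ and $d_1=\lfloor t\rfloor$; if $d_0>d_1$ there is nothing to prove. Since $\mu(d)/d=m(d-1)-m(d)$,
\[
S(t)-S_D(t)=m(d_0-1)g(d_0)-m(d_1)g(d_1)+\sum_{d_0\le d<d_1}m(d)\big(g(d+1)-g(d)\big).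
\]
As $m(d_0-1)=m(D)$ and $|g|\le\frac12$, this is at most $(1+2t/D)\sup_{u\ge D}|m(u)|$ in absolute value.
\end{proof}

With $L$ as in \eqref{eq:L}, Lemma~\ref{lem:sawtooth} gives
\begin{equation}\label{eq:LG}
L(x)=-x\,G(x)+O(x),\qquad G(x)=\sum_{i\le K}c_if_i\,S(f_ix).
\end{equation}
Large values of $G$ of both signs will be found by computing two opposite averages.

\begin{lemma}\label{lem:reduce}
Let $A>0$ and $C\ge0$. Suppose that for every large $z$ there are nonempty finite sets $\mathcal X^+_z,\mathcal X^-_z\subset(z,\infty)$ and a real number $\Lambda_z$ such that $\log\log x\le A\log z$ on both sets, $|\Lambda_z|\ge C\sqrt{\log z}$, and the average of $G$ over $\mathcal X_z^\pm$ is $\pm\Lambda_z+O(1)$. Then $\limsup_{x\to\infty}\sigma L(x)/(x\sqrt{\log\log x})\ge C/\sqrt A$ for $\sigma=1$ and for $\sigma=-1$.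
\end{lemma}

\begin{proof}
On one of the two sets the average of $-\sigma G$ is $|\Lambda_z|+O(1)$. Some point $x$ of that set has $-\sigma G(x)\ge C\sqrt{\log z}-O(1)\ge (C/\sqrt A)\sqrt{\log\log x}-O(1)$. Apply \eqref{eq:LG} and let $z\to\infty$; these points tend to infinity because $x>z$.
\end{proof}

\section{The method for $E_\Delta(2x)-E_\Delta(x)$}\label{sec:example}

To make $S(t)$ large, the sign of $s(t/d)$ must follow $\mu(d)$ along a set of $d$ with a large sum of reciprocals, such as the divisors of a product $M$ of many small primes. The choice $t=M$ is useless, since $s(M/d)=0$ for $d\mid M$. Following Montgomery, we average over points $t=Mh/q$ instead.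

Take $q=7$ and let $\chi$ be the Legendre symbol modulo $7$, with $\chi=1$ on $\{1,2,4\}$ and $\chi=-1$ on $\{3,5,6\}$. We have $s(\frac17)+s(\frac27)+s(\frac47)=-\frac12$ and $s(\frac37)+s(\frac57)+s(\frac67)=\frac12$. Multiplication by an integer $a$ prime to $7$ preserves or swaps the two triples according to $\chi(a)$, so the mean of $s(ah/7)$ over $h$ with $\chi(h)=1$ is $-\chi(a)/6$. Let $M=3\cdot5\cdot13\cdots$ be the product of the primes $p\le z$ with $\chi(p)=-1$. On the divisors of $M$ the character imitates the M\"obius function: $\chi(M/d)=\mu(M/d)=\mu(M)\mu(d)$. In the mean of $S(Mh/7)$ over $\chi(h)=1$, the divisors of $M$ therefore all pull in one direction and contribute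
\[
\sum_{d\mid M}\frac{\mu(d)}d\cdot\frac{-\chi(M/d)}6=-\frac{\mu(M)}6\prod_{p\mid M}\Big(1+\frac1p\Big).
\]
Over $\chi(h)=-1$ the sign is reversed. Half of the primes take part, so the product has order $\sqrt{\log z}$, while $\log\log M\le\log z+O(1)$. The other $d$ will turn out to change the result only by a factor between $6/\pi^2$ and $1$.

Now let $L(x)=E_\Delta(2x)-E_\Delta(x)$, so that $G(x)=2S(2x)-S(x)$. As with the jumps, we adapt the points to the larger dilation and take $x=Mh/14$. Then $S(2x)=S(Mh/7)$ is the sum just discussed. The terms of $S(x)$ are $s(\beta h/7)$ with $\beta=M/(2d)$, and $\beta$ has even denominator because $M$ is odd. We want all such terms to have mean zero. Consider $\beta=\frac12$. The classes modulo $14$ with $\chi(h)=1$ are $1,2,4,8,9,11$. Pairing $h$ with $h+7$ and using \eqref{eq:dist} with $r=2$,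
\[
\sum_{h\in\{1,2,4,8,9,11\}}s\Big(\frac h{14}\Big)=s\Big(\frac17\Big)+s\Big(\frac27\Big)+s\Big(\frac47\Big)=-\frac12 .
\]
So the mean over all $h$ with $\chi(h)=1$ is $-\frac1{12}$, not $0$. But the even classes $2,4,8$ alone give $s(\frac17)+s(\frac27)+s(\frac47)$ again: the halves $h/2$ run over the residues $1,2,4$, \emph{because $\chi(2)=1$}. The odd classes thus contribute nothing, as one confirms directly:
\[
s\Big(\frac1{14}\Big)+s\Big(\frac9{14}\Big)+s\Big(\frac{11}{14}\Big)=\frac{-6+2+4}{14}=0 .
\]
The restriction to odd $h$ does no harm to the divisors of $M$ in $S(2x)$, since $1,9,11$ reduce to $1,2,4$ modulo $7$. The condition $\chi(2)=1$ cannot be dropped: for $q=3$, where $\chi(2)=-1$, the odd $h$ with $\chi(h)=1$ are $h\equiv1\pmod6$, and $s(h/6)=-\frac13$.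

In general the prime $2$ is replaced by the set of primes that occur in the ratios $f_i/f_j$. We take $h$ prime to all of them and a character equal to $1$ at all of them.

\section{A quadratic character and exact averages}\label{sec:averages}

Let $F$ be a squarefree positive integer. By Dirichlet's theorem there is a prime $q\equiv-1\pmod{8F}$; we take the least one, so that $q$ depends only on $F$. Let $\chi=\big(\frac{\cdot}{q}\big)$ be the Legendre symbol. We need three facts.

\emph{Values of $\chi$.} We have $q>F$, so $q\nmid F$. As $q\equiv7\pmod8$, the supplementary laws give $\chi(-1)=-1$ and $\chi(2)=1$. For an odd prime $p\mid F$, quadratic reciprocity, with $\frac{q-1}2$ odd and $q\equiv-1\pmod p$, gives $\chi(p)=\big(\frac qp\big)(-1)^{(p-1)/2}=\big(\frac{-1}p\big)(-1)^{(p-1)/2}=1$. Hence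
\begin{equation}\label{eq:split}
\chi\text{ is odd, and }\chi(p)=1\text{ for every prime }p\mid F .
\end{equation}

\emph{Correlation with the sawtooth.} Let $b=\frac1{q-1}\sum_{h=1}^{q-1}\chi(h)s(h/q)$. Then $|b|\le\frac12$. Since $\sum_h\chi(h)=0$, we have $q(q-1)b=\sum_{h=1}^{q-1}h\chi(h)$, and this integer is congruent modulo $2$ to $\sum_{h=1}^{q-1}h=q\cdot\frac{q-1}2$, which is odd. So $b\ne0$. (For an even character the same sum would vanish, because $s$ is odd.)

\emph{Primes with $\chi(p)=-1$.} Mertens' theorem for arithmetic progressions states that $\sum_{p\le z,\,p\equiv a\ (q)}1/p=\frac1{q-1}\log\log z+O(1)$ for $q\nmid a$. Summing over the $\frac{q-1}2$ nonresidue classes gives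
\begin{equation}\label{eq:Pi}
\Pi_z:=\prod_{p\le z,\ \chi(p)=-1}\Big(1+\frac1p\Big)\gg\sqrt{\log z}.
\end{equation}
We also use the Chebyshev-type bound $\prod_{p\le z}p\le4^z$.

Let
\[
\mathcal H^\pm=\{h\in\mathbb Z:\ \gcd(h,F)=1,\ \chi(h)=\pm1\},
\]
two sets that are periodic modulo $qF$. For a rational number $\beta>0$ with denominator $r$, the function $h\mapsto s(\beta h/q)$ has period $qr$; let $\langle\beta\rangle_\pm$ be its average over the elements of $\mathcal H^\pm$ in a full period $qrF$. For any periodic function on $\mathbb Z$, ``mean'' refers to the average over a full period.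

\begin{lemma}\label{lem:one}
Let $\beta=a/r>0$ be in lowest terms. Then $\langle\beta\rangle_\pm=\pm b\,\chi(a)/r$ if $\gcd(r,F)=1$, and $\langle\beta\rangle_\pm=0$ otherwise. Moreover $|\langle\beta/d\rangle_\pm|\le\beta/(2d)$ for all $d\in\mathbb N$.
\end{lemma}

\begin{proof}
We first ignore the condition $\gcd(h,F)=1$. Let $T(\beta)$ be the mean of $\chi(h)s(\beta h/q)$ over $h\in\mathbb Z$. The numbers $h=h_0+qn$ with $0\le h_0<q$ and $0\le n<r$ form a full period. As $n$ varies, $an$ runs over all classes modulo $r$, so \eqref{eq:dist} gives $\sum_ns\big(\frac{ah_0}{qr}+\frac{an}r\big)=s(ah_0/q)$. Hence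
\begin{equation}\label{eq:T}
T\Big(\frac ar\Big)=\frac1{qr}\sum_{h_0\bmod q}\chi(h_0)\,s\Big(\frac{ah_0}q\Big)=\frac{q-1}q\cdot\frac{b\,\chi(a)}{r},
\end{equation}
by the substitution $h=ah_0$ if $q\nmid a$; if $q\mid a$ both sides are $0$.

The indicator function of $\mathcal H^\pm$ is $\frac12(\chi(h)^2\pm\chi(h))1_{\gcd(h,F)=1}$, the sum of an even and an odd function of $h$. Only the even part contributes to the density of $\mathcal H^\pm$, which is therefore $\varrho=\frac12\cdot\frac{q-1}q\cdot\frac{\phi(F)}F$. Only the odd part correlates with the odd function $s(\beta h/q)$. So $\langle\beta\rangle_\pm=\pm m/(2\varrho)$, where $m$ is the mean of $\chi(h)1_{\gcd(h,F)=1}s(\beta h/q)$. Detect the coprimality by $\sum_{e\mid F,\,e\mid h}\mu(e)$ and write $h=eh'$; this gives $m=\sum_{e\mid F}\mu(e)\chi(e)e^{-1}T(\beta e)$. With $g=\gcd(e,r)$, the fraction $\beta e=\frac{a(e/g)}{r/g}$ is in lowest terms, and $\chi(e)=\chi(e/g)=1$ by \eqref{eq:split}. By \eqref{eq:T},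
\[
m=\frac{q-1}q\cdot\frac{b\,\chi(a)}r\sum_{e\mid F}\frac{\mu(e)\gcd(e,r)}e=\frac{q-1}q\cdot\frac{b\,\chi(a)}r\prod_{p\mid F}\Big(1-\frac{\gcd(p,r)}p\Big).
\]
The product is $\phi(F)/F$ if $\gcd(r,F)=1$ and $0$ otherwise. This proves the formula. Finally, the reduced denominator of $\beta/d=a/(rd)$ is at least $rd/a=d/\beta$, and $|b|\le\frac12$.
\end{proof}

The average of $S$ is a sum of such terms over $d$, and the formula of Lemma~\ref{lem:one} is multiplicative in $\beta$, so we expect an Euler product. Put $u_p(\nu)=\chi(p)^\nu$ for $\nu\ge0$ (with $0^0=1$); for $\nu<0$ put $u_p(\nu)=p^\nu$ if $p\nmid F$ and $u_p(\nu)=0$ if $p\mid F$. Lemma~\ref{lem:one} says that $\langle\beta\rangle_\pm=\pm b\prod_pu_p(v_p(\beta))$. A squarefree $d$ lowers each valuation by $0$ or $1$, which leads to the local factors $\omega_p(\nu)=u_p(\nu)-\frac1pu_p(\nu-1)$. Inserting the definition of $u_p$ and \eqref{eq:split}, we find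
\begin{equation}\label{eq:table}
\begin{array}{c|ccc}
\omega_p(\nu) & \nu\ge1 & \nu=0 & \nu<0\\ \hline
p\mid F & 1-p^{-1} & 1 & 0\\
p\nmid F & \chi(p)^{\nu-1}\big(\chi(p)-p^{-1}\big) & 1-p^{-2} & p^{\nu}(1-p^{-2})
\end{array}
\end{equation}
For $p=q$ and $\nu\ge1$ the entry is $-1/q$ if $\nu=1$ and $0$ if $\nu\ge2$. The table shows that
\begin{equation}\label{eq:omega}
\begin{aligned}
&|\omega_p(\nu)|=1+p^{-1}\ \text{ if }\chi(p)=-1\text{ and }\nu\ge1,\qquad |\omega_p(\nu)|\le1\ \text{ otherwise},\\
&|\omega_p(\nu)|\le p^\nu\ \text{ if }\nu<0 .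
\end{aligned}
\end{equation}

\begin{lemma}\label{lem:euler}
For rational $\beta>0$ let $\Theta(\beta)=b\prod_p\omega_p(v_p(\beta))$. Then $\sum_{d\ge1}\frac{\mu(d)}d\langle\beta/d\rangle_\pm=\pm\Theta(\beta)$.
\end{lemma}

\begin{proof}
The series converges absolutely by the bound in Lemma~\ref{lem:one}. Let $P_0$ be the finite set of primes $p$ with $p\mid qF$ or $v_p(\beta)\ne0$. Write each squarefree $d$ as $d_1d_2$, with $d_1$ composed of primes in $P_0$ and $d_2$ of primes outside $P_0$. For $p\notin P_0$ we have $u_p(0)=1$ and $u_p(-1)=1/p$, so the $d$th term is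
\[
\pm b\cdot\frac{\mu(d_1)}{d_1}\prod_{p\in P_0}u_p\big(v_p(\beta)-v_p(d_1)\big)\cdot\frac{\mu(d_2)}{d_2^2}.
\]
The finite sum over $d_1$ is $\prod_{p\in P_0}\omega_p(v_p(\beta))$, and the sum over $d_2$ is $\prod_{p\notin P_0}(1-p^{-2})=\prod_{p\notin P_0}\omega_p(0)$.
\end{proof}

We now evaluate $\Theta$ at the arguments of interest. Call $M\in\mathbb N$ \emph{admissible} if it is a product of distinct primes with $\chi(p)=-1$. By \eqref{eq:split}, an admissible $M$ is prime to $qF$.

\begin{lemma}\label{lem:theta}
Let $M$ be admissible, and let $\rho>0$ be a rational number whose numerator and denominator are composed of primes dividing $F$. Then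
\[
|\Theta(M)|\ge\frac6{\pi^2}\,|b|\prod_{p\mid M}\Big(1+\frac1p\Big),\qquad\Theta(\rho M)=\Theta(M)\,\frac{\phi(\rho)}\rho .
\]
In particular $\Theta(\rho M)=0$ if $\rho\notin\mathbb N$.
\end{lemma}

\begin{proof}
By \eqref{eq:table}, $|\Theta(M)|=|b|\prod_{p\mid M}(1+p^{-1})\prod_{p\nmid MF}(1-p^{-2})$, and the last product is at least $\prod_p(1-p^{-2})=6/\pi^2$. Passing from $M$ to $\rho M$ changes only factors at primes $p\mid F$, where $v_p(M)=0$ and $\omega_p(0)=1$. If $\rho\notin\mathbb N$, some such $p$ has $v_p(\rho M)<0$ and its factor becomes $0$. If $\rho\in\mathbb N$, the new factors multiply to $\prod_{p\mid\rho}(1-p^{-1})=\phi(\rho)/\rho$.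
\end{proof}

It remains to pass from full periods to a finite range of $h$. For $H\in\mathbb N$ let $\mathbb E_\pm$ denote the average over $h\in\mathcal H^\pm\cap(H,2H]$.

\begin{lemma}\label{lem:finite}
Let $\beta>0$ be rational, $r\in\mathbb N$ with $r\beta\in\mathbb N$, and $D\ge1$. If $H$ is large in terms of $q$ and $F$, then
\[
\mathbb E_\pm\,S_D(\beta h/q)=\pm\Theta(\beta)+O\Big(\frac{rD}H+\frac\beta D\Big),
\]
with an implied constant depending only on $q$ and $F$.
\end{lemma}

\begin{proof}
The function $h\mapsto1_{\mathcal H^\pm}(h)\,s(\beta h/(qd))$ is bounded by $1$, has period $qrdF$, and has mean $\varrho\langle\beta/d\rangle_\pm$. Splitting $(H,2H]$ into full periods and a remainder, we see that its sum over this interval is $\varrho H\langle\beta/d\rangle_\pm+O(rd)$. In the same way $\#(\mathcal H^\pm\cap(H,2H])=\varrho H+O(1)$. So $\mathbb E_\pm s(\beta h/(qd))=\langle\beta/d\rangle_\pm+O(rd/H)$. Multiply by $\mu(d)/d$ and sum over $d\le D$: the errors add up to $O(rD/H)$. By Lemma~\ref{lem:one}, extending the sum to all $d$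 costs at most $\sum_{d>D}\beta/(2d^2)\ll\beta/D$, and Lemma~\ref{lem:euler} evaluates the full series.
\end{proof}

\section{Rational dilations}\label{sec:rational}

Let $f_1,\dots,f_K$ be distinct positive rationals and $c_1,\dots,c_K$ real. Let $F$ be the product of all primes that divide the numerator or the denominator of some ratio $f_i/f_j$, and take $q,\chi,b$ as in Section~\ref{sec:averages}. This is where rationality is used: a single fixed $F$ serves for all terms. Fix $l\le K$, put $\rho_i=f_i/f_l$, and for large $z$ let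
\[
M=\prod_{p\le z,\ \chi(p)=-1}p,\qquad H=\lceil e^{z^3}\rceil,\qquad x_h=\frac{Mh}{qf_l}\quad(H<h\le2H).
\]
Then $M$ is admissible, $M\le4^z$, and $M\to\infty$ by \eqref{eq:Pi}. The size of $H$ is dictated from two sides. The saving $e^{-c\sqrt{\log H}}$ in Lemma~\ref{lem:trunc} must beat the loss $M=e^{O(z)}$, and $\log\log H$ must stay $O(\log z)$ for Lemma~\ref{lem:reduce}.

\begin{proposition}\label{prop:rational}
We have $\mathbb E_\pm\,G(x_h)=\pm\Theta(M)\,f_l\sum_ic_i\,\phi(f_i/f_l)+O(1)$.
\end{proposition}

\begin{proof}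
We have $f_ix_h=\rho_iMh/q$, which lies in $[H,2\rho_i4^zH]$ for large $z$. Lemma~\ref{lem:trunc} with $D=H$ gives $S(f_ix_h)-S_H(f_ix_h)\ll4^ze^{-cz^{3/2}}=o(1)$. Apply Lemma~\ref{lem:finite} with $\beta=\rho_iM$, with $r$ the denominator of $\rho_i$, and with $D=H$. The error is $O(1+M/H)=O(1)$, so $\mathbb E_\pm S(f_ix_h)=\pm\Theta(\rho_iM)+O(1)$. By Lemma~\ref{lem:theta}, $f_i\Theta(\rho_iM)=\Theta(M)f_i\phi(\rho_i)/\rho_i=\Theta(M)f_l\,\phi(f_i/f_l)$.
\end{proof}

For $E_\Delta(2x)-E_\Delta(x)$ the linear form equals $\phi(2)-\phi(1)=0$ when $f_l=1$ and equals $1$ when $f_l=2$: at the points adapted to the smaller dilation the two averages cancel, just as the jumps did.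

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:C}]
By Lemma~\ref{lem:theta} and \eqref{eq:Pi}, $|\Theta(M)|\ge\frac6{\pi^2}|b|\,\Pi_z\ge\kappa_1\sqrt{\log z}$ for large $z$, where $\kappa_1>0$ depends only on $q$ and $F$, hence only on the $f_i$. For large $z$ the points $x_h$ satisfy $x_h>z$ and $\log x_h\le2z^3$, so $\log\log x_h\le4\log z$. Lemma~\ref{lem:reduce}, applied to $\mathcal X_z^\pm=\{x_h:h\in\mathcal H^\pm\cap(H,2H]\}$ with Proposition~\ref{prop:rational}, gives for both signs
\begin{equation}\label{eq:first}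
\limsup_{x\to\infty}\frac{\pm L(x)}{x\sqrt{\log\log x}}\ge\frac{\kappa_1}2\,f_l\Big|\sum_ic_i\,\phi(f_i/f_l)\Big| .
\end{equation}
Since $l$ was arbitrary, this is the first inequality of Theorem~\ref{thm:C}, with $\kappa=\kappa_1/2$.

If $f_l$ is the largest $f_i$, then $0<f_i/f_l<1$ for $i\ne l$, because the $f_i$ are distinct. The sum in \eqref{eq:first} is then $c_l$, and $c_l\neq0$ proves Theorem~\ref{thm:A}.

For the second inequality of Theorem~\ref{thm:C}, number the $f_i$ increasingly. The matrix $(\phi(f_i/f_l))_{l,i}$ has zeros for $i<l$, where $f_i/f_l<1$, and $\phi(1)=1$ on the diagonal. It is invertible, so $c\mapsto\max_lf_l|\sum_ic_i\phi(f_i/f_l)|$ is a norm on $\mathbb R^K$. All norms on $\mathbb R^K$ are equivalent, and this gives $\kappa'$.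

Finally let $v(x)=(E_\Delta(f_ix))_{i\le K}/(x\sqrt{\log\log x})$ and $\kappa''=\kappa'/\sqrt K$. A Euclidean unit vector $c$ has $\max_i|c_i|\ge1/\sqrt K$, so $\limsup_{x\to\infty}c\cdot v(x)\ge\kappa''$. Suppose that $|w|<\kappa''$ and that $w$ is not in the closed convex hull of $\{v(x):x\ge X\}$. A point outside a closed convex set is separated from it by a hyperplane, so there is a unit vector $c$ with $c\cdot v(x)\le c\cdot w\le|w|<\kappa''$ for all $x\ge X$. This contradicts the lower bound for the limit superior. Hence the ball of radius $\kappa''$ about $0$ lies in the closed convex hull for every $X$.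
\end{proof}

\section{Real dilations}\label{sec:real}

Let the $f_i$ be distinct positive reals and the $c_i$ nonzero. Number them so that $f_1$ is the largest, and put $\rho_i=f_i/f_1\in(0,1]$. Let $I$ be the set of $i$ with $\rho_i\in\mathbb Q$ and $J$ its complement in $\{1,\dots,K\}$. Then $1\in I$ and $|J|\le K-1$. For $j\in J$ we write $\alpha_j=\rho_j$; this number is irrational. Let $F$ be the product of the primes occurring in the ratios $f_i/f_{i'}$ with $i,i'\in I$, and take $q,\chi,b$ as in Section~\ref{sec:averages}.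

\subsection{The difficulty}
The terms with $i\in I$ behave as before. For $j\in J$ one expects the numbers $\alpha_jMh/(qd)$ to be equidistributed modulo $1$ as $h$ varies, so that $s$ averages to nearly $0$. But we need a rate. The weights $1/d$ sum to about $z$ over $d\le e^{2z}$, so a saving of order $1/z$ is required, while the range $H$ of $h$ is limited by $\log\log H=O(\log z)$. An irrational number may be so close to a fraction $a/r$ that no equidistribution is visible in this range. We therefore split into two cases. If $\alpha_j$ is at distance much larger than $1/H$ from all fractions with denominator at most $e^{3z}$, we have equidistribution. If it is at distance much smaller than $1/H^2$ from one of them, it may be replaced by that fraction, and the average becomes $\Theta(aM/r)$. The intermediate case is avoided by choosing $H$ with the pigeonhole principle.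

In the second case $\Theta(aM/r)$ need not be small: if $r$ is a prime factor of $M$, the denominator cancels, and the factor at $r$ can be $1-r^{-2}$. We cannot include $r$ in $F$, since $F$ and $q$ must not depend on $z$. Instead we remove from $M$ one prime of $r$. This costs $\Theta(M)$ a factor at most $\frac32$ and, by \eqref{eq:omega}, gains a factor as small as we like in $\Theta(aM/r)$.

\subsection{Choice of parameters}
Fix $\varepsilon>0$ with
\begin{equation}\label{eq:eps}
2\varepsilon\sum_{j\in J}|c_j|f_j\le\frac12\,|c_1|f_1\cdot\frac6{\pi^2}\Big(\frac23\Big)^K .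
\end{equation}
Let $z$ be large. For $j\in J$ let
\[
\delta_j=\min\Big\{\Big|\alpha_j-\frac ar\Big|:\ a\in\mathbb Z,\ 1\le r\le e^{3z}\Big\}>0,
\]
attained at a fraction $a_j/r_j$ in lowest terms with $r_j\le e^{3z}$. The $K$ open intervals $(z^{\tau-1},z^{\tau+1})$ with $\tau\in\{3,5,\dots,2K+1\}$ are disjoint, and there are at most $K-1$ numbers $-\log\delta_j$. So there is a $\tau$ in this set whose interval contains none of them. Call $j\in J$ \emph{far} if $\delta_j\ge e^{-z^{\tau-1}}$ and \emph{near} if $\delta_j\le e^{-z^{\tau+1}}$. Every $j\in J$ is far or near. Both $\tau$ and this classification depend on $z$; all estimates below are uniform in them.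

Let $j$ be near, so $\delta_j\le e^{-z^4}$. Since $0<\alpha_j<1$, we have $0<a_j<r_j$ for large $z$. Since $\alpha_j$ is irrational, it has positive distance from the fractions with denominator below any given bound, so $r_j$ exceeds that bound once $z$ is large. An integer whose exact prime power divisors are all less than $1/\varepsilon$ divides the least common multiple of the positive integers up to $\lceil1/\varepsilon\rceil$. So for large $z$ there is a prime $p_j$ with $e_j=v_{p_j}(r_j)\ge1$ and $p_j^{e_j}\ge1/\varepsilon$. Let $R=\{p_j:j\text{ near}\}$, a set of at most $K$ primes, and put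
\[
M=\prod_{\substack{p\le z,\ \chi(p)=-1\\ p\notin R}}p,\qquad H=\lceil e^{z^\tau}\rceil,\qquad D=He^{-4z},\qquad x_h=\frac{Mh}{qf_1}\quad(H<h\le 2H).
\]
Again $M$ is admissible and $M\le4^z$. The truncation point $D$ lies below $H$ so that the error $rD/H$ of Lemma~\ref{lem:finite} stays bounded for $r\le e^{3z}$. For large $z$ and every $i$ we have $D\le f_ix_h=\rho_iMh/q\le2\cdot4^ze^{4z}D$ and $\log D\ge\frac12z^3$, so Lemma~\ref{lem:trunc} gives
\begin{equation}\label{eq:truncB}
S(f_ix_h)=S_D(f_ix_h)+o(1)\qquad(1\le i\le K).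
\end{equation}

\subsection{The rational class}
For $i\in I$, Lemma~\ref{lem:finite} with $\beta=\rho_iM$ and $r$ the denominator of $\rho_i$ has error $O(D/H+M/D)=o(1)$. For $i\in I\setminus\{1\}$ we have $0<\rho_i<1$, so $\Theta(\rho_iM)=0$ by Lemma~\ref{lem:theta}. Thus
\begin{equation}\label{eq:I}
\mathbb E_\pm\sum_{i\in I}c_if_i\,S_D(f_ix_h)=\pm c_1f_1\Theta(M)+o(1),\qquad|\Theta(M)|\ge\frac6{\pi^2}\Big(\frac23\Big)^K|b|\,\Pi_z ,
\end{equation}
where the lower bound holds because at most $K$ factors $1+\frac1p\le\frac32$ of $\Pi_z$ are missing.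

\subsection{Far indices}
We recall two standard inequalities; see \cite[Ch.~2]{KN}. The discrepancy $\mathcal D$ of real numbers $y_1,\dots,y_N$ is the supremum, over intervals $[u,v)\subset[0,1)$, of $|N^{-1}\#\{n:\{y_n\}\in[u,v)\}-(v-u)|$. Koksma's inequality states that $|N^{-1}\sum_ng(y_n)-\int_0^1g|\le V\mathcal D$ for a $1$-periodic function $g$ of total variation $V$ on $[0,1]$. The Erd\H{o}s--Tur\'an inequality states that, for every $T\in\mathbb N$ and with an absolute constant,
\[
\mathcal D\ll\frac1T+\sum_{t=1}^T\frac1t\Big|\frac1N\sum_ne^{2\pi ity_n}\Big| .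
\]

\begin{lemma}\label{lem:linear}
Let $\gamma\in\mathbb R$, let $\lambda>0$ be irrational, and let $\mathcal A$ be the average of $s(\gamma+\lambda n)$ over $N$ consecutive integers $n$. With absolute constants:
\begin{enumerate}
\item[(a)] $\mathcal A\ll\dfrac1T+\displaystyle\sum_{t=1}^T\frac1{tN\|t\lambda\|}$ for every $T\in\mathbb N$;
\item[(b)] $\mathcal A\ll\lambda+\dfrac1{N\lambda}$ if $\lambda<\frac12$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The function $s$ has integral $0$ and total variation $2$ on $[0,1]$, and the geometric sum $\sum_ne^{2\pi it(\gamma+\lambda n)}$ is at most $1/|\sin\pi t\lambda|\le1/(2\|t\lambda\|)$ in absolute value.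

(b) Group the $n$ into blocks according to the integer $m=\lfloor\gamma+\lambda n\rfloor$. A block has at most $\frac1\lambda+1$ elements, and there are at most $N\lambda+2$ blocks. All blocks except possibly the first and the last are complete: they contain every integer $n$ with $\gamma+\lambda n\in[m,m+1)$. In a complete block the values form an arithmetic progression with first term in $[m,m+\lambda)$ and last term in $[m+1-\lambda,m+1)$. The mean of $\{y\}-\frac12$ over the block is the mean of its first and last values, which is at most $\frac\lambda2$ in absolute value. So the block sum is at most $\frac\lambda2(\frac1\lambda+1)\le1$, and the convention $s(m)=0$ changes it by at most $\frac12$. Each of the two end blocks contributes at most $\frac12(\frac1\lambda+1)$. The total is $\ll N\lambda+\frac1\lambda$.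
\end{proof}

Part (a) uses the arithmetic of $\lambda$ and will serve for small $d$. Part (b) uses only its size and serves when $d$ is much larger than $M$.

\begin{lemma}\label{lem:far}
If $j$ is far, then $\mathbb E_\pm\,S_D(f_jx_h)=O(1)$.
\end{lemma}

\begin{proof}
Write $\alpha=\alpha_j$. The average $\mathbb E_\pm$ is a weighted average of averages over residue classes modulo $qF$, so it suffices to treat one class. There $h=h_0+qFn$, with $n$ running over $N=H/(qF)+O(1)$ consecutive integers, and $f_jx_h/d=\alpha Mh/(qd)=\gamma+\lambda n$ with $\lambda=\alpha MF/d$. Let $\mathcal A_d$ be the average of $s(\gamma+\lambda n)$. We must show that $\sum_{d\le D}|\mathcal A_d|/d=O(1)$.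

\emph{The range $d\le e^{2z}$.} Take $T=\lceil z\rceil$. For $t\le T$ let $u$ be the integer nearest to $t\lambda$. The integer $tMF$ is at most $(z+1)4^zF\le e^{3z}$, so it is an allowed denominator in the definition of $\delta_j$, and
\[
\|t\lambda\|=\frac{tMF}d\Big|\alpha-\frac{ud}{tMF}\Big|\ge\frac{\delta_j}d\ge e^{-2z-z^{\tau-1}} .
\]
As $N\gg e^{z^\tau}$, Lemma~\ref{lem:linear}(a) gives $\mathcal A_d\ll\frac1z+(\log z)\,e^{-z^\tau+z^{\tau-1}+2z}\ll\frac1z$. Hence this range contributes $\ll\frac1z\sum_{d\le e^{2z}}\frac1d=O(1)$.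

\emph{The range $e^{2z}<d\le D$.} Here $\lambda\le F4^ze^{-2z}<\frac12$ for large $z$. Lemma~\ref{lem:linear}(b) gives $\mathcal A_d\ll\frac Md+\frac d{HM}$, and
\[
\sum_{e^{2z}<d\le D}\frac1d\Big(\frac Md+\frac d{HM}\Big)\ll\frac M{e^{2z}}+\frac D{HM}=o(1).\qedhere
\]
\end{proof}

\subsection{Near indices}
Here we replace $\alpha_j$ by $a_j/r_j$. The only obstacle is the discontinuity of $s$: when the rational point falls exactly on an integer, an arbitrarily small perturbation changes $s$ by $\frac12$. These changes all have the same sign, so the M\"obius function still cancels among them.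

\begin{lemma}\label{lem:near}
If $j$ is near, then $\mathbb E_\pm\,S_D(f_jx_h)=\pm\Theta(a_jM/r_j)+O(1)$ and $|\Theta(a_jM/r_j)|\le2\varepsilon|b|\,\Pi_z$.
\end{lemma}

\begin{proof}
Write $\alpha,a,r$ for $\alpha_j,a_j,r_j$, let $\sigma=\operatorname{sgn}(\alpha-a/r)$, and put $\beta=aM/r\le M$. Fix $h\in(H,2H]$ and let $Q=\beta h/q\le2MH$. For $d\le D$ put $y=\alpha Mh/(qd)$ and $y'=Q/d=aMh/(qrd)$. Then
\[
0<|y-y'|=\frac{\delta_jMh}{qd}\le\eta:=2MHe^{-z^{\tau+1}} .
\]
Since $rD\le H\le2e^{z^\tau}$, we have $\eta\,qrD\le8q\,4^ze^{2z^\tau-z^{\tau+1}}<1$ and $\eta\log H=o(1)$ for large $z$.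

If $y'\notin\mathbb Z$, then $\|y'\|\ge1/(qrd)>\eta$. So $y$ and $y'$ lie in the same open interval between consecutive integers, and $s(y)-s(y')=y-y'$. If $y'\in\mathbb Z$, then $s(y')=0$, and $y$ lies just to the right of $y'$ if $\sigma=1$ and just to the left if $\sigma=-1$; in both cases $s(y)-s(y')=y-y'-\frac\sigma2$. The second case occurs exactly when $Q\in\mathbb N$ and $d\mid Q$. Hence
\[
S_D(f_jx_h)-S_D(\beta h/q)=O(\eta\log H)-\frac\sigma2\,1_{Q\in\mathbb N}\sum_{d\mid Q,\ d\le D}\frac{\mu(d)}d .
\]
If $Q\in\mathbb N$, then $\sum_{d\mid Q}\mu(d)/d=\phi(Q)/Q\in(0,1]$. Since $Q$ has at most $2\sqrt Q$ divisors, those with $d>D$ contribute at most $2\sqrt Q/D\le e^{O(z)}H^{-1/2}=o(1)$. So the difference is $O(1)$, uniformly in $h$. Lemma~\ref{lem:finite} gives $\mathbb E_\pm S_D(\beta h/q)=\pm\Theta(\beta)+O(e^{3z}e^{-4z}+M/D)$, which proves the first claim.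

For the second claim use \eqref{eq:omega}. Since $p_j\nmid a$ and $p_j\nmid M$, we have $v_{p_j}(\beta)=-e_j$, so the factor at $p_j$ is at most $p_j^{-e_j}\le\varepsilon$. A factor larger than $1$ occurs only at primes $p\mid aM$ with $\chi(p)=-1$, and it is then $1+\frac1p$. Those with $p\le z$ contribute at most $\Pi_z$. Those with $p>z$ divide $a\le e^{3z}$, so there are at most $3z/\log z$ of them, and they contribute at most $(1+\frac1z)^{3z/\log z}\le e^{3/\log z}\le2$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}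
By \eqref{eq:truncB}, \eqref{eq:I} and Lemmas~\ref{lem:far} and~\ref{lem:near},
\[
\mathbb E_\pm\,G(x_h)=\pm\Lambda_z+O(1),\qquad\Lambda_z=c_1f_1\Theta(M)+\sum_{j\text{ near}}c_jf_j\,\Theta(a_jM/r_j).
\]
By \eqref{eq:I}, Lemma~\ref{lem:near}, \eqref{eq:eps} and \eqref{eq:Pi},
\[
|\Lambda_z|\ge|b|\,\Pi_z\Big(|c_1|f_1\frac6{\pi^2}\Big(\frac23\Big)^K-2\varepsilon\sum_{j\in J}|c_j|f_j\Big)\ge\frac12|c_1|f_1\frac6{\pi^2}\Big(\frac23\Big)^K|b|\,\Pi_z\ge C\sqrt{\log z},
\]
where $C>0$ is independent of $z$ because $c_1\ne0$ and $b\ne0$. For large $z$ we have $x_h>z$ and $\log x_h\le2z^{2K+1}$, so $\log\log x_h\le(2K+2)\log z$. Lemma~\ref{lem:reduce} with $A=2K+2$ and $\mathcal X_z^\pm=\{x_h:h\in\mathcal H^\pm\cap(H,2H]\}$ gives $L(x)=\Omega_\pm(x\sqrt{\log\log x})$. \qed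

\begin{thebibliography}{9}

\bibitem{BMNR}
Imre B\'ar\'any, Greg Martin, Eric Naslund, and Sinai Robins,
\emph{Primitive points in rational polygons}, arXiv:1509.02201 (2015).

\bibitem{KN}
Kuipers and Niederreiter,
\emph{Uniform Distribution of Sequences}.

\end{thebibliography}
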